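# Dense free subgroups of full groups with the least number of generators

## 1. The guess "yes", and full groups of digit changes

Suppose that a topological group has a dense subgroup with $t$ generators, and none with fewer. Can the $t$ generators be chosen so that they satisfy no relation at all? For a group as large and flexible as the full group of an equivalence relation with infinite classes, one would first guess that the answer is *yes*: a relation between generators looks like an accident, and one would expect a small perturbation to remove it. We shall see that the guess is right, but that this reason for it fails. First come the definitions, and then simple cases.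

Let $(X,\mu)$ be a standard probability space and $\mathrm{Aut}(X,\mu)$ the group of its measure-preserving bijections, identified up to null sets. Everything below is understood modulo null sets; countably many null sets, and their saturations, are discarded without comment.

**Definition (pmp relation, full group).** A *pmp equivalence relation* $\mathcal R$ on $(X,\mu)$ is a Borel equivalence relation $\mathcal R\subseteq X\times X$ with countable classes that is induced by a measure-preserving action of a countable group $\Gamma$: $x\,\mathcal R\,y$ iff $x\in\Gamma y$. It is *aperiodic* if almost every class is infinite. Its *full group* is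
$$[\mathcal R]=\{T\in\mathrm{Aut}(X,\mu): T(x)\,\mathcal R\,x\text{ for a.e. }x\in X\},$$
with the uniform metric $d_u(S,T)=\mu(\{x:S(x)\ne T(x)\})$.

With this metric $[\mathcal R]$ is a Polish group, and $d_u$ is bi-invariant: $d_u(RS,RT)=d_u(S,T)=d_u(SR,TR)$. Borel subrelations of pmp relations are again pmp (Feldman–Moore), so they are induced by countable groups.

**Definition (topological rank).** For a topological group $G$, $t(G)$ is the minimal number of elements that generate a dense subgroup of $G$. It may be $\aleph_0$.

**Question.** Let $\mathcal R$ be an aperiodic pmp equivalence relation. Does $[\mathcal R]$ contain a dense subgroup that is free of rank $t([\mathcal R])$?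

The question comes from François Le Maître, "On full groups of non ergodic probability measure preserving equivalence relations", arXiv:1405.4745 (2014).

Our test objects are digit changes. Let $\Omega=\{0,1\}^{\mathbb N}$ with the fair-coin measure $\lambda$, and let $N_s$ be the cylinder of sequences that begin with the finite word $s$. Let $E_m$ be the relation "equal digits at all places $>m$", and $E_0$ the relation "equal digits at all but finitely many places" (the letter $m$ in $E_m$ is always $\ge1$). The relation $E_0$ is induced by the flips of single digits. It is aperiodic, and it is ergodic by Kolmogorov's zero–one law. Let $\sigma$ be the odometer: add $1$ to the first digit and carry to the right. Off the sequence $111\dots$ it changes only finitely many digits, so $\sigma\in[E_0]$. We identify $\{0,\dots,2^m-1\}$ with $\{0,1\}^m$ by binary expansion, lowest digit first, and write $(a)$ for the word of $a$. Then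
$$\sigma^a(0^my)=(a)y\qquad(0\le a<2^m,\ y\in\Omega),\tag{1}$$
so $N_{0^m},\sigma N_{0^m},\dots,\sigma^{2^m-1}N_{0^m}$ partition $\Omega$. For $\pi\in\mathrm{Sym}(2^m)$ let $\rho_m(\pi)$ be the map $(a)y\mapsto(\pi(a))y$. It belongs to $[E_m]\subseteq[E_0]$.

**Example 1 (finite classes).** Every $S\in[E_m]$ permutes each class of $2^m$ points, so $S^{(2^m)!}=\mathrm{id}$. Thus $[E_m]$ contains no free subgroup of rank $\ge1$, and the trivial group is not dense in it. Without aperiodicity the guess is false.

**Example 2 (one scale is not enough).** Let $\mathcal R=E_0$ and try the pair $\sigma$, $\rho_m(\pi)$. The map $\sigma^{2^m}$ fixes the first $m$ digits and acts as $\sigma$ on the others, so it commutes with $\rho_m(\pi)$. Hence the pair satisfies a nontrivial relation. It does not generate a dense subgroup either. Both elements lie in the centralizer of $\sigma^{2^m}$, which is closed, and the flip $u$ of digit $m+1$ is not in it: to see this, drop the first $m$ digits; then $\sigma^{2^m}u$ sends $0y$ to $0\sigma(y)$, while $u\sigma^{2^m}$ sends $0y$ to $0y$. So freeness and density fail together, for the same reason: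 the second generator acts at one scale only.

**Example 3 (many ergodic components).** Let $\mathcal R=\mathrm{id}_Z\times E_0$ on $Z\times\Omega$, where $Z=[0,1]$ with Lebesgue measure $\nu$. If all generators have the form $\mathrm{id}_Z\times S$ with $S\in[E_0]$, they commute with every $\tau\times\mathrm{id}$, $\tau\in\mathrm{Aut}(Z,\nu)$. This is a closed condition. The element equal to $\mathrm{id}\times\rho_1(\pi)$ on $Y\times\Omega$ and trivial elsewhere, where $\pi\neq\mathrm{id}$ and $0<\nu(Y)<1$, violates it: take $\tau$ with $\tau(Y)\ne Y$. So the generators must also tell the components apart.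

The cases suggest that the guess survives for infinite classes, but that good generators must carry information at infinitely many scales and over a dense family of sets of components.

## 2. Invariant sets, fibre measures, cost, and the theorem

Fix an aperiodic pmp relation $\mathcal R$, induced by $\Gamma=\{\gamma_0,\gamma_1,\dots\}$. Let $M_{\mathcal R}$ be the $\sigma$-algebra of $\mathcal R$-invariant sets and $\zeta:X\to(Z,\nu)$ the corresponding factor, so that $M_{\mathcal R}=\zeta^{-1}(\mathrm{Borel}(Z))$ and, off a null set, $x\,\mathcal R\,y$ implies $\zeta(x)=\zeta(y)$. The *ergodic components* of $\mathcal R$ are the fibres of $\zeta$ with the conditional measures $\mu_z$. For $A\subseteq X$ let $E_A:Z\to[0,1]$, $E_A(z)=\mu_z(A)$, be the conditional expectation of $1_A$; we call it the *fibre measure* of $A$. In Example 3, $\zeta(z,y)=z$ and $E_A(z)=\lambda(A_z)$, where $A_z=\{y:(z,y)\in A\}$.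

**Definition (partial isomorphisms).** $[[\mathcal R]]$ is the set of measurable bijections $\varphi:\operatorname{dom}\varphi\to\operatorname{ran}\varphi$ between measurable subsets of $X$ whose graph is contained in $\mathcal R$.

Such a $\varphi$ preserves $\mu$, since its domain splits into countably many pieces on each of which it equals some $\gamma_i$. Applied to the pieces of $\varphi$ over an invariant set $Y$, this gives $\mu(\operatorname{dom}\varphi\cap Y)=\mu(\operatorname{ran}\varphi\cap Y)$, and therefore
$$E_{\operatorname{dom}\varphi}=E_{\operatorname{ran}\varphi}.\tag{2}$$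

**Definition (graphing, cost).** A *graphing* is a countable family $\Phi=(\varphi_r)$ in $[[\mathcal R]]$. Its cost is $\sum_r\mu(\operatorname{dom}\varphi_r)$, and $\langle\Phi\rangle$ is the smallest equivalence relation containing all pairs $(x,\varphi_r(x))$. For non-null $A$, $C(\mathcal R_{|A})$ is the infimum of the costs, for the non-normalized measure $\mu_{|A}$, of the graphings that generate $\mathcal R_{|A}$.

We regard $\Phi$ as a graph on $X$; each edge remembers its index $r$, its source $x$ and its target $\varphi_r(x)$. For example, $\sigma$ alone generates $E_0$ almost everywhere, so $C(E_0)\le1$. The restriction of $\sigma$ to $\Omega\setminus\sigma^{2^m-1}N_{0^m}$ generates $E_m$ and costs $1-2^{-m}$: it links the $2^m$ points of each class in a line.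

We write $\bigvee$ for the equivalence relation generated by a family of relations.

**Theorem 1.** Let $\mathcal R$ be an aperiodic pmp equivalence relation.

(a) $t([\mathcal R])\ge2$, and for an integer $n\ge2$ the following are equivalent:

- (i) $t([\mathcal R])\le n$;
- (ii) $C(\mathcal R_{|Y})<n\,\mu(Y)$ for every non-null $\mathcal R$-invariant $Y$;
- (iii) $[\mathcal R]$ contains a dense subgroup that is free of rank $n$;
- (iv) there are $g_1,\dots,g_n\in[\mathcal R]$ freely generating a dense subgroup, whose action is moreover highly faithful on almost every ergodic component: for every finite $F\subset\mathbb F_n\setminus\{1\}$, in a.e. ergodic component the set $\{x:\gamma x\ne x\ \forall\gamma\in F\}$ has positive measure.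

(b) $[\mathcal R]$ contains a dense free subgroup of rank $\aleph_0$.

Consequently, for $1\le\kappa\le\aleph_0$, $[\mathcal R]$ has a dense free subgroup of rank $\kappa$ if and only if $\kappa\ge t([\mathcal R])$. In particular the answer to the question is yes. Moreover $t([\mathcal R])=\min\{n\ge2: C(\mathcal R_{|Y})<n\mu(Y)\text{ for all invariant non-null }Y\}$, with $\min\emptyset=\aleph_0$.

The consequences follow at once. A dense free subgroup of rank $\kappa$ gives $t([\mathcal R])\le\kappa$. Conversely let $\kappa\ge t([\mathcal R])$. If $\kappa=\aleph_0$ use (b). If $\kappa$ is finite, then $\kappa\ge t([\mathcal R])\ge2$, and (i)⇒(iii) with $n=\kappa$ applies. Since $[\mathcal R]$ is separable, $t([\mathcal R])\le\aleph_0$, so $\kappa=t([\mathcal R])$ is allowed. The formula for $t$ is (i)⇔(ii). For instance $t([E_0])=2$, because $E_0$ is ergodic and $C(E_0)\le1<2$.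

High faithfulness is stronger than faithfulness. Here is an illustration of the analogous notion for the Klein four-group $\{1,a,b,ab\}$: let $a$ and $b$ be nontrivial involutions with disjoint supports. The action is faithful, but no point is moved by both $a$ and $b$, so $F=\{a,b\}$ shows that it is not highly faithful.

The implications (iv)⇒(iii)⇒(i) are immediate. It remains to prove $t([\mathcal R])\ge2$ (Section 3), (b) (Section 4), (i)⇒(ii) (Section 5), and (ii)⇒(iv) (Sections 6–11).

## 3. Cutting sets and transporting fibre measure

**Lemma 2 (separating images).** If $h_0,\dots,h_m$ are measurable maps on $A$ with $h_0(x),\dots,h_m(x)$ pairwise distinct for a.e. $x$, then $A$ is a countable union of disjoint sets $A'$ such that $h_0(A'),\dots,h_m(A')$ are pairwise disjoint.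

*Proof.* Take a countable algebra of Borel sets that separates points. For a.e. $x$ it contains pairwise disjoint $B_0,\dots,B_m$ with $h_j(x)\in B_j$. There are countably many tuples $(B_0,\dots,B_m)$. Enumerate them and let each $A'$ consist of the points $x$ whose first working tuple is a given one. Then $h_j(A')\subseteq B_j$. $\square$

**Lemma 3 (fibres have no atoms).** The conditional measures $\mu_z$ are non-atomic, so by Rokhlin's theorem $X\cong Z\times[0,1]$ over $Z$, with measure $\nu\times\mathrm{Leb}$. Hence for $A\subseteq X$ the function $\theta_A(z,s)=\mathrm{Leb}\{s'\le s:(z,s')\in A\}$ pushes the fibre measure of $A$ over $z$ to Lebesgue measure on $[0,E_A(z))$, and every measurable $f$ with $0\le f\le E_A$ equals $E_B$ for some $B\subseteq A$.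

*Proof.* If atoms occurred over a non-null set of $z$, we could choose one of them measurably, and obtain a non-null $A$ on which $\zeta$ is injective. Since $\zeta$ is constant on classes, $A$ meets each class in at most one point. For $x\in A$ let $f_k(x)$ be the $k$-th distinct element in the list $\gamma_0x,\gamma_1x,\dots$; it exists because the class is infinite. If $f_k(x)=f_l(y)$, then $x\,\mathcal R\,y$, so $x=y$, and then $k=l$. So the $f_k$ are injective on $A$ with pairwise disjoint ranges. They are piecewise in $\Gamma$, so they preserve measure. Then $X$ contains infinitely many disjoint sets of measure $\mu(A)>0$, a contradiction. The statement on $\theta_A$ is the usual distribution-function fact on each fibre, and for the last claim take $B=\{x\in A:\theta_A(x)<f(\zeta(x))\}$. $\square$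

**Lemma 4 (transport).** If $E_A=E_B$, there is $\varphi\in[[\mathcal R]]$ with domain $A$ and range $B$. This holds for any pmp relation, with fibre measures taken over its own invariant sets.

*Proof.* Set inductively
$$A_i=\Bigl(A\setminus\bigcup_{j<i}A_j\Bigr)\cap\gamma_i^{-1}\Bigl(B\setminus\bigcup_{j<i}\gamma_jA_j\Bigr),\qquad\varphi=\gamma_i\text{ on }A_i.$$
Let $A'\subseteq A$ and $B'\subseteq B$ be what is left over. By (2), $E_{A'}=E_{B'}$. Let $Y$ be the saturation of $A'$. It is disjoint from $B'$: if $x\in A'$ and $\gamma_ix\in B'$, then $x$ would have been put in $A_i$ at stage $i$. Hence $\mu(A')=\mu(A'\cap Y)=\mu(B'\cap Y)=0$, and then $\mu(B')=0$ too. $\square$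

For $\varphi\in[[\mathcal R]]$ with $\operatorname{dom}\varphi\cap\operatorname{ran}\varphi=\emptyset$, let $U_\varphi\in[\mathcal R]$ be the involution equal to $\varphi$ on the domain, to $\varphi^{-1}$ on the range, and to the identity elsewhere.

**Proposition 5.** $t([\mathcal R])\ge2$. For every non-null invariant $Y$, $[\mathcal R_{|Y}]$ contains nontrivial involutions of arbitrarily small support.

*Proof.* By Lemma 3 choose disjoint sets $B_1,B_2,B_3\subseteq Y$ with $E_{B_a}$ equal to the same small positive constant on $\zeta(Y)$. By Lemma 4 they are linked by elements of $[[\mathcal R]]$. If $\varphi:B_1\to B_2$, then $U_\varphi$ is an involution with support $B_1\cup B_2$. Permuting the three sets through the links embeds $\mathrm{Sym}(3)$ in $[\mathcal R]$. So $[\mathcal R]$ is non-abelian. A group with a dense subgroup generated by at most one element is abelian, hence $t([\mathcal R])\ge2$. $\square$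

## 4. Free tuples are generic, dense tuples are not

The natural first approach is Baire category. It proves part (b).

**Proposition 6.** $[\mathcal R]$ contains a dense free subgroup of rank $\aleph_0$.

*Proof.* We work in the Polish space $[\mathcal R]^{\mathbb N}$.

**Step 1: sequences with dense range.** This step handles density. For each nonempty set $V$ of a countable base of $[\mathcal R]$, the set of sequences with some $g_i\in V$ is open. It is dense, because a basic open set restricts only finitely many coordinates and a later one can be placed in $V$. So the sequences with dense range form a dense $G_\delta$.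

**Step 2: killing one word.** This step handles freeness. For a nontrivial reduced word $w(x_1,\dots,x_r)$ the set $\{w(g_1,\dots,g_r)\ne1\}$ is open. We show that it is dense, by changing $h_1,\dots,h_r$ slightly. Let $0<\varepsilon\le1$. Since $\mathbb F_r$ is residually finite, there are $N$ and $\tau_1,\dots,\tau_r\in\mathrm{Sym}(N)$ with $w(\tau)\ne1$. Let $B=\bigsqcup_{a=1}^NB_a$ with $E_{B_a}=\varepsilon/N$, linked by $\varphi_a:B_1\to B_a$ in $[[\mathcal R]]$, $\varphi_1=\mathrm{id}$. Let $v_i$ act on $B$ as $\varphi_{\tau_i(a)}\varphi_a^{-1}$ on $B_a$; it sends $B_a$ to $B_{\tau_i(a)}$. Define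
$$h_i'=v_i\ \text{on }B,\qquad h_i'=h_i\ \text{off }B\cup h_i^{-1}B,$$
and on $h_i^{-1}B\setminus B$ let $h_i'$ be an element of $[[\mathcal R]]$ onto $h_iB\setminus B$. Such an element exists by Lemma 4. Indeed, $h_i$ maps $h_i^{-1}B\cap B$ onto $B\cap h_iB$, so by (2)
$$E_{h_i^{-1}B\setminus B}=E_B-E_{h_i^{-1}B\cap B}=E_B-E_{B\cap h_iB}=E_{h_iB\setminus B}.$$
The three domains partition $X$, and so do the three ranges $B$, $X\setminus(B\cup h_iB)$, $h_iB\setminus B$. So $h_i'\in[\mathcal R]$, and $d_u(h_i,h_i')\le\mu(B\cup h_i^{-1}B)\le2\varepsilon$. Finally $w(h')|_B=w(v)|_B$, which sends $B_a$ to $B_{w(\tau)(a)}$ and so is not the identity.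

**Step 3: conclusion.** There are countably many words, so by Baire's theorem some sequence $(g_i)$ has dense range and satisfies no nontrivial relation. It freely generates a dense subgroup of rank $\aleph_0$. $\square$

For a finite number $n$ of generators, Step 2 still works in $[\mathcal R]^n$, but Step 1 fails: there is no unused coordinate left. If $\sum_i\mu(\{g_ix\ne x\})<1$, all $g_i$ fix some non-null set $X_0$ pointwise. So does every element of the closed group they generate, while some $\gamma\in\Gamma$ moves points of $X_0$. So a nonempty open set of tuples contains no topologically generating one. Nor can one start from a generating tuple and perturb it as in Step 2. For $\varepsilon<1$ all the new elements $h'_i$ preserve $B$, hence so does the closed group they generate. But $[\mathcal R]$ does not preserve $B$: by Lemmas 3 and 4 it contains an involution that exchanges a non-null part of $B$ with a part of $X\setminus B$. The very perturbation that kills a relation destroys density.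

## 5. Dense generators waste edges

Before building $n$ generators we must know when $n$ is large enough.

**Proposition 7.** (i) implies (ii) in Theorem 1.

*Proof.* Let $g_1,\dots,g_n$ topologically generate $[\mathcal R]$ (repeat generators if $t([\mathcal R])<n$), and let $Y$ be invariant and non-null.

**Step 1: restriction to $Y$.** We show that the restrictions form a graphing of cost $n\mu(Y)$. The restriction map $[\mathcal R]\to[\mathcal R_{|Y}]$ does not increase distances, and it is onto (extend by the identity). So the $h_i=g_i|_Y$ topologically generate $[\mathcal R_{|Y}]$. Let $\mathcal S\subseteq\mathcal R_{|Y}$ be the relation they generate. The group $[\mathcal S]$ is closed: if $S_k\to S$ with summable distances, then by Borel–Cantelli, for a.e. $x$, $Sx=S_kx$ for large $k$, so $Sx\,\mathcal S\,x$. It contains a dense subgroup of $[\mathcal R_{|Y}]$, so $[\mathcal S]=[\mathcal R_{|Y}]$. The latter contains the countable group $\Gamma|_Y$ that induces $\mathcal R_{|Y}$; hence $\mathcal S=\mathcal R_{|Y}$.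

**Step 2: some word fixes a non-null set.** This will provide a cycle of edges. Suppose that no nontrivial reduced word in the $h_i$ fixes a non-null set pointwise. Then distinct elements of $\Lambda=\langle h_1,\dots,h_n\rangle$ are at distance $\mu(Y)$, so $\Lambda$ is closed. It is also dense, so $\Lambda=[\mathcal R_{|Y}]$. This contradicts Proposition 5, since every nontrivial element of $\Lambda$ has full support in $Y$.

**Step 3: a shortest word gives disjoint translates.** Let $w=s_r\cdots s_1$ be a nontrivial reduced word of minimal length that fixes a non-null set pointwise. Write $x_j=s_j\cdots s_1x$. For a.e. $x$ with $wx=x$ the points $x_0,\dots,x_{r-1}$ are distinct: if $x_a=x_b$ with $a<b\le r-1$ on a non-null set, the shorter word $s_b\cdots s_{a+1}$ would fix a non-null set. By Lemma 2 there is a non-null $A\subseteq\{wx=x\}$ such that the sets $A_j=s_j\cdots s_1A$, $0\le j\le r-1$, are pairwise disjoint.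

**Step 4: delete the last edge of each cycle.** Let $s_r=h_i^{\pm1}$. If $s_r=h_i$, remove $A_{r-1}$ from the domain of $h_i$; if $s_r=h_i^{-1}$, remove $A_0$ from it. This deletes exactly the $h_i$-edges that join $x_{r-1}$ to $x_r=x_0$ for $x\in A$, and lowers the cost by $\mu(A)>0$.

**Step 5: nothing is lost.** We check that the new graphing still generates $\mathcal R_{|Y}$. The endpoints $x_0,x_{r-1}$ are joined by the path $x_0,x_1,\dots,x_{r-1}$ (trivial if $r=1$), and it is enough that none of its edges was deleted. Suppose that the $j$-th one, $1\le j\le r-1$, which joins $x_{j-1}\in A_{j-1}$ to $x_j\in A_j$, was deleted. Deleted edges join $A_0$ and $A_{r-1}$, so disjointness forces $\{j-1,j\}=\{0,r-1\}$, that is, $r=2$ and $j=1$. As a deleted edge it is an $h_i$-edge, so $s_1,s_2\in\{h_i,h_i^{-1}\}$, and $s_1=s_2$ since $w$ is reduced. If $s_1=s_2=h_i$, deleted edges have source in $A_1$, but the edge in question has source $x_0\in A_0$. If $s_1=s_2=h_i^{-1}$, deleted edges have source in $A_0$, but the edge in question has source $x_1\in A_1$. Both are impossible.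

Hence $C(\mathcal R_{|Y})\le n\mu(Y)-\mu(A)<n\mu(Y)$. $\square$

Step 2 also shows what kind of freeness one may hope for. Generators of a dense subgroup never act essentially freely: some nontrivial word fixes a non-null set. Freeness has to be witnessed on small pieces of the space, and high faithfulness in (iv) is of this kind.

## 6. Closed subgroups: joining subrelations, isolating prime cycles

From here on we prove (ii)⇒(iv). Section 4 failed because freeness was imposed after density. We do both at once. Each generator $g_2,\dots,g_n$ is a product of pieces with disjoint supports, and each piece is a product of cycles of a prime length that identifies the piece. Lemma 9 recovers the pieces from the generator inside the closed group it generates. Then some pieces can serve density and others freeness, without getting in each other's way: an additional piece takes nothing away from the closure. The remaining generator $g_1$ is an odometer. To turn what the closure contains into density, we use the following lemma.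

**Lemma 8 (Kittrell–Tsankov).** If $\mathcal R=\bigvee_i\mathcal R_i$ (countably many subrelations) and $G\le[\mathcal R]$ is closed and contains every $[\mathcal R_i]$, then $G=[\mathcal R]$.

*Proof.* **Step 1: involutions $U_\varphi$.** We show $U_\varphi\in G$ for $\varphi\in[[\mathcal R]]$ with disjoint domain $A$ and range. For a.e. $x\in A$ take a chain $x=x_0,\dots,x_k=\varphi(x)$ of minimal length with $(x_{j-1},x_j)\in\mathcal R_{i_j}$. Its points are distinct, since a repetition would allow us to shorten it, and $k\ge1$. Each $\mathcal R_i$ is induced by a countable group. So, choosing for each $x$ the first suitable tuple of group elements, we split $A$ into countably many sets $A'$ on each of which $\varphi=\gamma_k\cdots\gamma_1$ with fixed $\gamma_j\in[\mathcal R_{i_j}]$ and distinct points $\gamma_j\cdots\gamma_1x$, $0\le j\le k$. By Lemma 2 we may cut further and assume that the sets $A_j=\gamma_j\cdots\gamma_1A'$, $0\le j\le k$, are pairwise disjoint. Let $\theta_j=\gamma_j|_{A_{j-1}}:A_{j-1}\to A_j$. Then $U_{\theta_j}\in[\mathcal R_{i_j}]\subseteq G$. For $j\ge2$,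
$$U_{\theta_j\theta_{j-1}\cdots\theta_1}=U_{\theta_j}\,U_{\theta_{j-1}\cdots\theta_1}\,U_{\theta_j},$$
because $U_{\theta_j}$ exchanges $A_{j-1}$ with $A_j$ through $\theta_j$ and fixes $A_0$. By induction $U_{\varphi|A'}\in G$. The involutions $U_{\varphi|A'}$ have disjoint supports, so their product over the countably many pieces converges in $d_u$, and $U_\varphi\in G$.

**Step 2: elements with finite orbits.** We show that they lie in $G$. Every involution $S\in[\mathcal R]$ is $U_\varphi$, with $\varphi=S|_{\{x<Sx\}}$ for a Borel linear order. Now let $S$ have finite orbits. Choose a base point $b$ in each orbit measurably (the least one), and on an orbit of size $m$ write points as $S^ib$, $i\in\mathbb Z/m$. The reflections $S^ib\mapsto S^{-i}b$ and $S^ib\mapsto S^{1-i}b$ are involutions in $[\mathcal R]$ (or trivial), and the second composed with the first is $S$. So $S\in G$.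

**Step 3: finite orbits are dense.** This finishes the proof, as $G$ is closed. Let $S\in[\mathcal R]$, $N\ge1$, $\varepsilon>0$. On the part where $S$ has infinite orbits, Rokhlin's lemma gives $A$ such that $A,SA,\dots,S^{N-1}A$ are disjoint and miss at most measure $\varepsilon$ of that part. Keep $S$ on the finite-orbit part. On the other part replace it by $S$ on $S^jA$ ($j<N-1$), by $S^{-(N-1)}$ on $S^{N-1}A$, and by the identity on the rest. The new element has finite orbits and differs from $S$ on measure at most $\frac1N+\varepsilon$. $\square$

**Lemma 9 (isolation).** Let $g\in\mathrm{Aut}(X,\mu)$ have a.e. orbit of size $1$ or a prime, let $P$ be a set of primes, and let $g_P=g$ on the orbits with size in $P$, $g_P=\mathrm{id}$ elsewhere. Then $g_P\in\overline{\langle g\rangle}$.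

*Proof.* By the Chinese remainder theorem choose $e_N$ with $e_N\equiv1$ modulo each prime $\le N$ in $P$ and $e_N\equiv0$ modulo each prime $\le N$ not in $P$. Then $g^{e_N}=g_P$ on all orbits of size $\le N$. The measure of the remaining orbits tends to $0$, so $g^{e_N}\to g_P$. $\square$

For instance, if $g$ has orbits of sizes $3$ and $5$ only, then $g^{10}$ equals $g$ on the $3$-orbits and is trivial on the $5$-orbits, and $g^6$ does the opposite.

## 7. An odometer inside the relation, with the same invariant sets

We look for a copy of $\mathrm{id}_Z\times E_0$ in $\mathcal R$ that has no more invariant sets than $\mathcal R$ itself. Its odometer will be $g_1$.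

**Lemma 10.** One may identify $(X,\mu)=(Z\times\Omega,\nu\times\lambda)$ over $Z$ in such a way that $\mathcal R_0:=\mathrm{id}_Z\times E_0\subseteq\mathcal R$.

*Proof.* Let $(A_k)_{k\ge1}$ be dense in the measure algebra of $X$, each term repeated infinitely often.

**Step 1: what we construct.** We build levels $0=d_0<d_1<\cdots$, partitions $(B_s)_{s\in\{0,1\}^{d_k}}$ of $X$ with $E_{B_s}=2^{-d_k}$, each refining the previous one ($B_s=\bigsqcup_uB_{su}$), and maps $\varphi_s:B_{0^{d_k}}\to B_s$ in $[[\mathcal R]]$ with $\varphi_{0^{d_k}}=\mathrm{id}$. For $k\ge1$ the set $A_k$ shall be $2^{-k}$-close to a set measurable for the $\sigma$-algebra generated by $M_{\mathcal R}$ and $(B_s)_{|s|=d_k}$. Start with $B_\emptyset=X$, $\varphi_\emptyset=\mathrm{id}$.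

**Step 2: from step $k$ to step $k+1$.** We refine so that $A_{k+1}$ is approximated. Let $D=B_{0^{d_k}}$ and, for $\tau\subseteq\{0,1\}^{d_k}$,
$$P_\tau=\{x\in D:\{s:\varphi_sx\in A_{k+1}\}=\tau\}.$$
These are $K=2^{2^{d_k}}$ sets that partition $D$. Order the $\tau$'s, and on $P_\tau$ over $z$ put $\theta=\sum_{\tau'<\tau}E_{P_{\tau'}}(z)+\theta_{P_\tau}$. By Lemma 3, $\theta$ pushes the fibre measures of $D$ to Lebesgue measure on $[0,2^{-d_k})$, and on each fibre $P_\tau$ corresponds to an interval. Take $L\ge1$ with $K2^{-L}\le2^{-k-1}$, cut $[0,2^{-d_k})$ into $2^L$ equal intervals indexed by $u\in\{0,1\}^L$, and let $D_u\subseteq D$ be their preimages, so $E_{D_u}=2^{-d_k-L}$. On each fibre there are at most $K-1$ interior break points, so all but fewer than $K$ of the $D_u$ lie in a single $P_\tau$.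

Put $d_{k+1}=d_k+L$. By Lemma 4 choose $\varphi_{0^{d_k}u}:D_{0^L}\to D_u$ in $[[\mathcal R]]$, the identity if $u=0^L$. Set
$$B_{su}=\varphi_s(D_u),\qquad\varphi_{su}=\varphi_s\,\varphi_{0^{d_k}u}.$$
In particular $B_{0^{d_k}u}=D_u$, so $\varphi_{su}$ maps $B_{0^{d_{k+1}}}=D_{0^L}$ onto $B_{su}$.

For the approximation let $Y_{u,\tau}$ be the set of $z$ such that $D_u\subseteq P_\tau$ on the fibre of $z$. On $B_{su}\cap\zeta^{-1}(Y_{u,\tau})$ all points are in $A_{k+1}$ if $s\in\tau$, and none is if $s\notin\tau$. So the set $\bigcup_{s,u,\tau\ni s}B_{su}\cap\zeta^{-1}(Y_{u,\tau})$ differs from $A_{k+1}$ only on those $B_{su}$ and over those $z$ for which $D_u$ is broken. On each fibre this has measure at most $2^{d_k}K2^{-d_k-L}=K2^{-L}\le2^{-k-1}$.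

**Step 3: coordinates.** We read off the isomorphism. Let $\omega(x)\in\Omega$ be the sequence coded by the sets $B_s\ni x$. Since $E_{B_s}=2^{-|s|}$, the map $(\zeta,\omega)$ pushes $\mu$ to $\nu\times\lambda$. Each member of the dense family occurs as $A_k$ for arbitrarily large $k$, so it is approximated arbitrarily well by sets pulled back by $(\zeta,\omega)$. So $(\zeta,\omega)$ generates the whole $\sigma$-algebra and is an isomorphism.

**Step 4: $\mathrm{id}_Z\times E_0\subseteq\mathcal R$.** We check that the maps $\varphi_s$ become changes of initial words. First, $B_{sv}=\varphi_s(B_{0^{d_k}v})$ for $|s|=d_k$ and all admissible longer words $sv$. We use induction on the number of steps from $|s|$ to $|sv|$. One step is the definition, and for more steps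
$$B_{suv}=\varphi_{su}(B_{0^{d_{k+1}}v})=\varphi_s\varphi_{0^{d_k}u}(B_{0^{d_{k+1}}v})=\varphi_s(B_{0^{d_k}uv}),$$
where the first and the last equality use the induction hypothesis for the words $su$ and $0^{d_k}u$ of length $d_{k+1}$. Hence for $|s|=|s'|=d_k$ the map $\varphi_{s'}\varphi_s^{-1}\in[[\mathcal R]]$ sends $B_{sv}$ to $B_{s'v}$ for all $v$ and preserves $\zeta$, so in the new coordinates it is $(z,sy)\mapsto(z,s'y)$. The graphs of these countably many maps cover $\mathrm{id}_Z\times E_0$. $\square$

From now on $X=Z\times\Omega$ as in Lemma 10, and $E_A(z)=\lambda(A_z)$. The $\mathcal R$-invariant sets are the sets $Y\times\Omega$. The same is true for the aperiodic relation $\mathcal R_0$: if $A$ is $\mathcal R_0$-invariant, each $A_z$ is $E_0$-invariant, so $\lambda(A_z)\in\{0,1\}$. Consequently Lemmas 3 and 4 apply to $\mathcal R_0$ *with the same fibre measures*: two sets with equal fibre measure are matched by an element of $[[\mathcal R_0]]$.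

Let $T=\mathrm{id}\times\sigma\in[\mathcal R_0]$. For $\pi\in\mathrm{Sym}(2^m)$ and $Y\subseteq Z$ let $\rho_m^Y(\pi)$ be the map $(z,\sigma^ax)\mapsto(z,\sigma^{\pi(a)}x)$ for $z\in Y$, $x\in N_{0^m}$, $0\le a<2^m$, and the identity off $Y\times\Omega$. By (1) it applies $\pi$ to the first $m$ digits over $Y$. For fixed $m$ and $Y$, $\rho_m^Y$ is a homomorphism.

**Lemma 11.** Let $Z=\bigsqcup_jZ_j$ be a countable partition, and $\mathcal A_j$ a countable algebra dense in the measure algebra of $Z_j$. The elements $\rho_m^Y(\pi)$, $m\ge1$, $Y\in\bigcup_j\mathcal A_j$, $\pi\in\mathrm{Sym}(2^m)$, generate a dense subgroup of $[\mathcal R_0]$.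

*Proof.* **Step 1: reduce to finite classes.** Let $S\in[\mathcal R_0]$ and $X_m=\{x:(x,Sx)\in\mathrm{id}\times E_m\}$. These sets increase to $X$. On each class of $\mathrm{id}\times E_m$, which is finite, $S|_{X_m}$ is a partial injection, and we complete it measurably to a permutation. This gives $S_m\in[\mathrm{id}\times E_m]$ with $S_m=S$ on $X_m$, so $S_m\to S$.

**Step 2: approximate by finitely many rectangles.** An element of $[\mathrm{id}\times E_m]$ is given by a measurable map $h$ from $Z\times\Omega_m$, $\Omega_m=\{0,1\}^{\{m+1,m+2,\dots\}}$, to the finite set $\mathrm{Sym}(2^m)$: it sends $(z,wy)$ to $(z,h(z,y)(w)\,y)$ for $w\in\{0,1\}^m$. Omit the $Z_j$ with large $j$; their total measure is small. Over the remaining finitely many $Z_j$, finite unions of rectangles $Y\times N_c$ ($Y\in\mathcal A_j$, $c$ a word on the coordinates $m+1,\dots,m'$) form a dense algebra. Approximate the sets $\{h=\pi\}$, $\pi\ne\mathrm{id}$, by members of this algebra, make them disjoint, and pass to a common $m'$. So $h$ is approximated in measure by a map that is constant, equal to some $\pi$, on each of finitely many disjoint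 rectangles $Y_r\times N_{c_r}$ and trivial elsewhere. The element over one rectangle applies $\pi$ to the first $m$ digits where the next digits are $c_r$; it is $\rho_{m'}^{Y_r}(\pi_r)$ for some $\pi_r\in\mathrm{Sym}(2^{m'})$. Their product is the approximating element. $\square$

## 8. The cost hypothesis: conditional cost below $n-1$ on top of the odometer

From now on assume (ii) for some $n\ge2$. The odometer relation uses one unit of cost, and what remains should cost less than $n-1$ on each component. The following lemma transfers cost to a small set.

**Lemma 12 (Gaboriau).** If $A$ meets a.e. class of $\mathcal R_{|Y}$ ($Y$ invariant, $C(\mathcal R_{|Y})<\infty$), then $C(\mathcal R_{|A})\le C(\mathcal R_{|Y})-\mu(Y\setminus A)$.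

Here, as in the application below, $A\subseteq Y$.

*Proof.* Let $\Phi=(\varphi_r)$ be a graphing of finite cost that generates $\mathcal R_{|Y}$.

**Step 1: choose an edge toward $A$ at each point off $A$.** Almost every point is at finite distance from $A$ in the graph of $\Phi$. For $x\in Y\setminus A$ choose measurably (first possible index and sign) an edge $e(x)$ from $x$ to a vertex closer to $A$. Distinct points choose distinct edges, since $x$ is the endpoint of $e(x)$ farther from $A$. So the chosen edges have total measure $\mu(Y\setminus A)$. Following chosen edges until one reaches $A$ defines $\mathrm{ret}:Y\to A$, the identity on $A$, which on each piece of a countable partition is in $[[\mathcal R]]$.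

**Step 2: contract.** Delete the chosen edges and replace each remaining edge $(x,y)$ by $(\mathrm{ret}\,x,\mathrm{ret}\,y)$. More precisely, cut what is left of $\operatorname{dom}\varphi_r$ into countably many sets $D$ such that $\mathrm{ret}$ is injective on $D$ and on $\varphi_r(D)$, and use the maps $\mathrm{ret}\circ\varphi_r\circ(\mathrm{ret}|_D)^{-1}$ on $\mathrm{ret}(D)$. This is a graphing on $A$, with edges in $\mathcal R_{|A}$, of cost at most $\mathrm{cost}(\Phi)-\mu(Y\setminus A)$.

**Step 3: it generates.** A $\Phi$-path between two points of $A$ projects under $\mathrm{ret}$ to a path of the new graphing: a deleted edge collapses, because its two endpoints have the same image under $\mathrm{ret}$, and every other edge becomes an edge. So $\mathcal R_{|A}$ is generated. Take the infimum over $\Phi$. $\square$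

**Lemma 13.** There is a graphing $\Psi=(\psi_r)_{r\ge1}$ in $[[\mathcal R]]$ with $\mathcal R=\mathcal R_0\vee\langle\Psi\rangle$ and $f(z):=\sum_rE_{\operatorname{dom}\psi_r}(z)<n-1$ for a.e. $z$.

*Proof.* **Step 1: exhaustion.** We reduce to a non-null piece of $Z$. Consider the measurable sets $Z'\subseteq Z$ over which such a graphing exists, that is, for $\mathcal R_{|Z'\times\Omega}$. They are closed under subsets (restrict) and under countable unions (make the union disjoint and combine the graphings piecewise). So there is a largest one up to null sets, and it is enough to find a non-null one inside any given non-null $Z''\subseteq Z$.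

**Step 2: a non-null piece.** Let $Y=Z''\times\Omega$ and $\delta=\frac12\bigl(n\mu(Y)-C(\mathcal R_{|Y})\bigr)>0$, and let $A=Z''\times N_{0^k}$ with $k$ so large that $\mu(A)<\delta$. Every $\mathcal R_0$-class in $Y$ meets $A$. If $(x,y)\in\mathcal R_{|Y}$, choose $x',y'\in A$ with $x\,\mathcal R_0\,x'$ and $y\,\mathcal R_0\,y'$; then $(x',y')\in\mathcal R_{|A}$. So $\mathcal R_{|Y}=\mathcal R_{0|Y}\vee\mathcal R_{|A}$. By Lemma 12
$$C(\mathcal R_{|A})\le C(\mathcal R_{|Y})-\mu(Y)+\mu(A)<n\mu(Y)-2\delta-\mu(Y)+\delta<(n-1)\mu(Y).$$
So some graphing that generates $\mathcal R_{|A}$ has cost less than $(n-1)\nu(Z'')$. Its conditional cost, the sum of the fibre measures of its domains, is therefore less than $n-1$ on a non-null $Z'\subseteq Z''$. Restrict it to $Z'\times\Omega$. $\square$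

Fix $\Psi$. We sort the components by the room that is left. Let $\eta=1-\frac{f}{n-1}\in(0,1]$ and, for $j\ge1$,
$$Z_j=\{2^{-j}<\eta\le2^{-j+1}\},\qquad\delta_j=2^{-j-1},\qquad\text{so that}\quad\frac{f}{n-1}<1-2\delta_j\ \text{ on }Z_j.\tag{3}$$
The $Z_j$ partition $Z$; null ones are harmless. Fix algebras $\mathcal A_j\ni Z_j$ as in Lemma 11, and disjoint infinite sets $P_1,P_2$ of odd primes.

## 9. Prime cycles on thin towers, and finite models of the free group

We now build elements $W_2,\dots,W_n\in[\mathcal R_0]$. They have two duties: together with $T$ they must produce $[\mathcal R_0]$, and they must show that no word is trivial. For the second duty we copy balls of $\mathbb F_n$ into a tower of the odometer. There $T$ must act as "$+1$", and the other generators may be any permutations with prime cycles.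

**Lemma 14 (finite models).** Let $b_\ell\subset\mathbb F_n=\langle t=g_1,g_2,\dots,g_n\rangle$ be the ball of radius $\ell\ge1$, and $q\ge2\ell+1$ a prime. There are $N$, permutations $v_2,\dots,v_n$ of $\{0,\dots,N-1\}$ all of whose cycles have length $1$ or $q$, and an injection $\iota:b_\ell\to\{0,\dots,N-1\}$ with $\iota(tw)=\iota(w)+1$ whenever $w,tw\in b_\ell$, and $\iota(g_iw)=v_i(\iota(w))$ whenever $w,g_iw\in b_\ell$, $2\le i\le n$.

*Proof.* For a generator $g$ consider the lines $\{g^aw:a\in\mathbb Z\}$. If $w_0$ is the shortest element of a line, then $|g^aw_0|=|a|+|w_0|$. So the line meets $b_\ell$, if at all, in the segment $\{g^aw_0:|a|\le\ell-|w_0|\}$, of at most $2\ell+1$ points. Lay out the $t$-segments one after another on $\{0,\dots,|b_\ell|-1\}$, each in its order; this defines $\iota$. Let $N=(1+q)|b_\ell|$. For each $i\ge2$ separately, complete the $\iota$-image of each $g_i$-segment with at least $2$ points to a cycle of length $q$ of $v_i$, using points of $\{|b_\ell|,\dots,N-1\}$ not yet used for this $i$. At most $q|b_\ell|$ of them are needed. Let $v_i$ fix all other points. $\square$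

For $n=2$, $\ell=1$ the $t$-segments are $\{t^{-1},1,t\}$, $\{g_2\}$, $\{g_2^{-1}\}$. Put $t^{-1},1,t,g_2,g_2^{-1}$ at $0,1,2,3,4$. The only $g_2$-segment with more than one point is $g_2^{-1},1,g_2$, at $4,1,3$. For $q=3$ take $v_2=(4\;1\;3)$; for $q=5$ take $v_2=(4\;1\;3\;5\;6)$.

**Step A: the list of pieces.** We fix what has to be installed. For $k=1,2,\dots$ choose a *type* (A or B), a set $Y_k\subseteq Z_{j(k)}$ with $Y_k\in\mathcal A_{j(k)}$, and a prime $q_k\in P_1$, all $q_k$ distinct, such that:

- each $Y\in\bigcup_j\mathcal A_j$ equals $Y_k$ for infinitely many $k$ of type A; for type A put $N_k=q_k$, $v_{2,k}=(0\,1\cdots q_k{-}1)$, and $v_{i,k}=\mathrm{id}$ for $i\ge3$;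
- for all $j,\ell\ge1$ there is $k$ of type B with $Y_k=Z_j$ and $\ell_k=\ell$; for type B, $q_k\ge2\ell_k+1$, and $N_k,v_{i,k},\iota_k$ are given by Lemma 14 for $\ell_k$ and $q_k$.

There are countably many demands and $P_1$ is infinite, so such a list exists. Type A serves density, type B freeness.

The type A pieces will be moved along the tower by $T$. The next lemma says that this is enough to produce all even permutations.

**Lemma 15.** Let $q\ge3$ be odd and $M\ge q+1$. The cycles $a_i=(i\ i{+}1\cdots i{+}q{-}1)\in\mathrm{Sym}(\{0,\dots,M-1\})$, $0\le i\le M-q$, generate the alternating group.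

*Proof.* They are even, as $q$ is odd. For $0\le i<M-q$ let $H=\langle a_i,a_{i+1}\rangle$, acting on $\{i,\dots,i+q\}$. It is transitive, and $a_i$ fixes $i+q$ and is transitive on the other points, so $H$ is $2$-transitive. Now compute $a_i^{-1}a_{i+1}$, right factor first: $i\mapsto i\mapsto i+q-1$; $i+q-1\mapsto i+q\mapsto i+q$; $i+q\mapsto i+1\mapsto i$; and $c\mapsto c+1\mapsto c$ for $i+1\le c\le i+q-2$. So it is the 3-cycle $(i\ \,i{+}q{-}1\ \,i{+}q)$. By Jordan's theorem (a primitive group containing a 3-cycle contains the alternating group) $H\supseteq\mathrm{Alt}\{i,\dots,i+q\}$. As $M\ge q+1\ge4$, every 3-cycle $(c\ c{+}1\ c{+}2)$ lies in one of these groups, and these 3-cycles generate the alternating group. $\square$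

**Step B: the levels.** We place the $k$-th piece on a tower of $T$ so thin that it hardly disturbs the earlier ones. Choose levels $m_k$ recursively with $2^{m_k}>N_k$. Put
$$D_k=N_{0^{m_k}},\qquad O_k=\bigsqcup_{0\le a<N_k}\sigma^aD_k,\qquad\lambda(O_k)=N_k2^{-m_k}.$$
For type A let $l_k\ge1$ be such that every element of $\mathrm{Alt}(2^{m_k})$ is a product of at most $l_k$ of the $a_i^{\pm1}$ (Lemma 15 with $q=q_k$, $M=2^{m_k}\ge q_k+1$). For type B let $l_k=1$. Put $\varepsilon_s=2^{-s}2^{-m_s}/(l_sN_s^2)$, and choose $m_k$ so large that
$$N_k2^{-m_k}\le2^{-k}\delta_{j(k)},\qquad N_k2^{-m_k}\le2^{-k}\varepsilon_s\quad(s<k).\tag{4}$$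
In particular $m_k\to\infty$.

**Step C: disjoint towers.** The towers $O_k$ overlap; we cut the later ones out of the earlier ones. Let
$$D_k'=D_k\setminus\bigcup_{s>k}\ \bigcup_{0\le a<N_k}\sigma^{-a}O_s,\qquad O_k'=\bigsqcup_{0\le a<N_k}\sigma^aD_k'\subseteq O_k.$$
If $y\in\sigma^aD_k'$, then $\sigma^{-a}y\notin\sigma^{-a}O_s$, so $y\notin O_s$ for $s>k$. Hence $O_k'\cap O_s=\emptyset$ for $s>k$, and since $O_s'\subseteq O_s$ the sets $O_k'$ are pairwise disjoint. By (4),
$$\lambda(D_k\setminus D_k')\le N_k\sum_{s>k}\lambda(O_s)\le N_k\sum_{s>k}2^{-s}\varepsilon_k\le N_k\varepsilon_k<2^{-m_k}=\lambda(D_k),$$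
so $\lambda(D_k')>0$.

**Step D: the pieces and $W_i$.** Let $\widetilde U_{i,k}$ be $(z,\sigma^ax)\mapsto(z,\sigma^{v_{i,k}(a)}x)$ for $z\in Y_k$, $x\in D_k$, $0\le a<N_k$, and the identity elsewhere. Let $U_{i,k}$ be the same with $D_k'$ in place of $D_k$. They differ at most on $\bigsqcup_{0\le a<N_k}\sigma^a(D_k\setminus D_k')$ over $Y_k$, so
$$d_u(U_{i,k},\widetilde U_{i,k})\le N_k\,\lambda(D_k\setminus D_k')\le N_k^2\varepsilon_k\le2^{-k}/l_k.\tag{5}$$
For fixed $i$ the $U_{i,k}$ have disjoint supports, so $W_i=\prod_kU_{i,k}\in[\mathcal R_0]$ is defined, $2\le i\le n$. All $W_i$ are supported in $O=\bigcup_kY_k\times O_k$. For $z\in Z_j$ only the $k$ with $j(k)=j$ contribute, so by (4)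
$$E_O(z)\le\sum_k2^{-k}\delta_j\le\delta_j\qquad(z\in Z_j).\tag{6}$$

**Lemma 16.** A closed subgroup $G\le[\mathcal R]$ containing $T$ and all $U_{2,k}$ contains $[\mathcal R_0]$.

*Proof.* By Lemma 11 it suffices to show $\rho_m^Y(\pi)\in G$ for $Y\in\bigcup_j\mathcal A_j$ and $\pi\in\mathrm{Sym}(2^m)$. Let $k$ be of type A with $Y_k=Y$ and $m_k>m$. Then $\rho_m^Y(\pi)=\rho_{m_k}^Y(\pi')$, where $\pi'$ acts as $\pi$ on the first $m$ of $m_k$ digits. Each cycle of $\pi$ occurs $2^{m_k-m}$ times in $\pi'$, an even number, so $\pi'$ is even. For $0\le i\le2^{m_k}-q_k$ the element $T^i\widetilde U_{2,k}T^{-i}$ sends $(z,\sigma^{a+i}x)$ to $(z,\sigma^{v_{2,k}(a)+i}x)$ for $z\in Y$, $x\in D_k$, $0\le a<q_k$, and $a+i$ never exceeds $2^{m_k}-1$, so there is no wrap-around. Thus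
$$T^i\widetilde U_{2,k}T^{-i}=\rho_{m_k}^Y(a_i).$$
Hence $\rho_m^Y(\pi)$ is a product of at most $l_k$ elements $T^i\widetilde U_{2,k}^{\pm1}T^{-i}$. If we replace each $\widetilde U_{2,k}$ by $U_{2,k}$, we get an element of $G$, at distance at most $l_k\cdot2^{-k}/l_k=2^{-k}$ by (5) and bi-invariance. There are infinitely many such $k$ and $G$ is closed, so $\rho_m^Y(\pi)\in G$. $\square$

## 10. Storing the graphing $\Psi$ in $n-1$ periodic elements

It remains to put $\Psi$ into the generators, again as cycles of prime length, and off $O$. A cycle through $p$ disjoint sets of fibre measure $e$ has $p-1$ free steps, and each can carry an amount $e$ of $\Psi$; the last step closes the cycle. So $n-1$ elements with cycles of length $p$ carry $(n-1)(p-1)e$ of $\Psi$, and each occupies $pe$ of the space. Since $f<n-1$, this fits if $p$ is large, with room left for $O$.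

**Step 1: the budget.** Fix $j$ and a prime $p=p_j\in P_2$ with $p-1\ge1/\delta_j$. On $Z_j$ put $e(z)=\frac{f(z)}{(n-1)(p-1)}$. By (3) and (6),
$$p\,e(z)=\Bigl(1+\frac1{p-1}\Bigr)\frac{f(z)}{n-1}\le1-2\delta_j+\frac1{p-1}\le1-\delta_j\le1-E_O(z).\tag{7}$$

**Step 2: cutting $\Psi$ into equal shares.** Let $A_r=\operatorname{dom}\psi_r\cap(Z_j\times\Omega)$. For $x\in A_r$ over $z$ put
$$\Theta_r(x)=\sum_{s<r}E_{A_s}(z)+\theta_{A_r}(x)\in[0,f(z)].$$
The images under the $\Theta_r$ of the fibre measures of the $A_r$ add up to Lebesgue measure on $[0,f(z))$. Cut $[0,f(z))$ into $(n-1)(p-1)$ consecutive intervals $I_{i,l}(z)$ of length $e(z)$, $2\le i\le n$, $1\le l\le p-1$, and let $A_r^{i,l}=\{x\in A_r:\Theta_r(x)\in I_{i,l}(\zeta(x))\}$. Then $A_r=\bigsqcup_{i,l}A_r^{i,l}$, and $\sum_rE_{A_r^{i,l}}=e$ on $Z_j$ for all $i,l$.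

**Step 3: the cycles.** Fix $i$. By (7) and Lemma 3 there are disjoint $S_0,\dots,S_{p-1}\subseteq(Z_j\times\Omega)\setminus O$ with $E_{S_l}=e$ on $Z_j$. For $1\le l\le p-1$ partition $S_{l-1}=\bigsqcup_rS_{l-1,r}$ and $S_l=\bigsqcup_rS'_{l,r}$ with
$$E_{S_{l-1,r}}=E_{S'_{l,r}}=E_{A_r^{i,l}}=E_{\psi_r(A_r^{i,l})}.$$
By Lemma 4 for $\mathcal R_0$ choose bijections $\alpha:S_{l-1,r}\to A_r^{i,l}$ and $\beta:\psi_r(A_r^{i,l})\to S'_{l,r}$ in $[[\mathcal R_0]]$, depending on $j,i,l,r$. Let $C_i=\beta\psi_r\alpha$ on $S_{l-1,r}$. This defines bijections $C_i:S_{l-1}\to S_l$ for $1\le l\le p-1$. Let $C_i:S_{p-1}\to S_0$ be the inverse of their composition. Do this over every $Z_j$, and let $C_i=\mathrm{id}$ elsewhere.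

**Step 4: what we have.** Each $C_i$ is in $[\mathcal R]$. Its orbits have size $1$ or a prime in $P_2$, and $\operatorname{supp}C_i\cap O=\emptyset$. By (7), $E_{\operatorname{supp}C_i}\le1-\delta_j<1$ on $Z_j$. Since $\psi_r=\beta^{-1}C_i\alpha^{-1}$ on $A_r^{i,l}$, with $\mathcal R_{C_i}$ the orbit relation of $C_i$,
$$\mathcal R_0\vee\bigvee_{i=2}^n\mathcal R_{C_i}\supseteq\mathcal R_0\vee\langle\Psi\rangle=\mathcal R.\tag{8}$$

## 11. The generators $T$ and $W_iC_i$: density and high faithfulness

**Proposition 17.** (ii) implies (iv) in Theorem 1. Namely, the elements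
$$g_1=T,\qquad g_i=W_iC_i\quad(2\le i\le n)$$
freely generate a dense subgroup of $[\mathcal R]$ whose action is highly faithful on almost every ergodic component.

*Proof.* The supports of $W_i$ and $C_i$ are disjoint, since $\operatorname{supp}W_i\subseteq O$. Let $G=\overline{\langle g_1,\dots,g_n\rangle}\le[\mathcal R]$.

**Step 1: isolating the pieces.** We recover all pieces inside $G$. For $i\ge2$ the orbits of $g_i$ have size $1$, or $q_k\in P_1$, exactly on the nontrivial orbits of $U_{i,k}$ (the $q_k$ are distinct), or a prime in $P_2$, exactly on $\operatorname{supp}C_i$. Lemma 9 with $P=\{q_k\}$ gives $U_{i,k}\in G$, and with $P=P_2$ it gives $C_i\in G$. Also $T\in G$, so Lemma 16 gives $[\mathcal R_0]\subseteq G$.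

**Step 2: conjugating $\mathcal R_0$.** We need full groups of subrelations in order to use Lemma 8. Let $C_i(\mathcal R_0)=\{(C_ix,C_iy):(x,y)\in\mathcal R_0\}\subseteq\mathcal R$. Then $G\supseteq C_i[\mathcal R_0]C_i^{-1}=[C_i(\mathcal R_0)]$.

**Step 3: these relations generate $\mathcal R$.** First, almost every $\mathcal R_0$-class meets $X\setminus\operatorname{supp}C_i$. Indeed, the union of the classes that do not is $\mathcal R_0$-invariant, so it has the form $Y\times\Omega$, with fibre measures $0$ or $1$. It is contained in $\operatorname{supp}C_i$, whose fibre measures are $<1$ almost everywhere; so it is null. Thus for a.e. $x$ there is $y\,\mathcal R_0\,x$ with $C_iy=y$. Then $(x,y)\in\mathcal R_0$ and $(C_ix,y)=(C_ix,C_iy)\in C_i(\mathcal R_0)$, so $(x,C_ix)\in\mathcal R_0\vee C_i(\mathcal R_0)$. With (8) we get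
$$\mathcal R=\mathcal R_0\vee\bigvee_{i=2}^nC_i(\mathcal R_0).$$
By Lemma 8, $G=[\mathcal R]$. This is density.

**Step 4: copies of balls.** We show that the group moves points as freely as balls of $\mathbb F_n$ prescribe. Let $j,\ell\ge1$ with $Z_j$ non-null, and let $k$ be of type B with $Y_k=Z_j$ and $\ell_k=\ell$. For $z\in Z_j$, $x\in D_k'$ and $w\in b_\ell$ let
$$x_w=(z,\sigma^{\iota_k(w)}x)\in Y_k\times O_k'.$$
These points are distinct for distinct $w$, because the levels $\sigma^aD_k'$, $0\le a<N_k$, are disjoint. On $Y_k\times O_k'$ the map $g_i$ ($i\ge2$) coincides with $U_{i,k}$: the other $U_{i,k'}$ live on $Y_{k'}\times O'_{k'}$ with $O'_{k'}\cap O'_k=\emptyset$, and $C_i$ is trivial on $O\supseteq Y_k\times O_k'$. By Lemma 14,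
$$g_ix_w=(z,\sigma^{v_{i,k}(\iota_k(w))}x)=x_{g_iw}\quad\text{whenever }w,g_iw\in b_\ell,$$
and $Tx_w=(z,\sigma^{\iota_k(w)+1}x)=x_{tw}$ whenever $w,tw\in b_\ell$. Hence also $g_i^{-1}x_w=x_{g_i^{-1}w}$ and $T^{-1}x_w=x_{t^{-1}w}$ whenever both indices are in $b_\ell$. Take a reduced word $w\in b_\ell$ and apply its letters to $x_1$ one at a time from the right. All intermediate words lie in $b_\ell$, so $w\cdot x_1=x_w$. Therefore $w\mapsto w\cdot y$ is injective on $b_\ell$ for every $y\in Z_j\times\sigma^{\iota_k(1)}D_k'$, a set of constant positive fibre measure $\lambda(D_k')$ over $Z_j$.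

**Step 5: freeness and high faithfulness.** As $\ell$ is arbitrary and some $Z_j$ is non-null, every nontrivial element of $\mathbb F_n$ acts nontrivially. So $g_1,\dots,g_n$ freely generate a free group of rank $n$. Now let $F\subset\mathbb F_n\setminus\{1\}$ be finite, and take $\ell$ at least as large as the lengths of its elements. By Step 4, for $y$ in a set of positive fibre measure over every point of $Z_j$ we have $\gamma y\ne y$ for all $\gamma\in F$, since $\gamma$ and $1$ are distinct elements of $b_\ell$. Since $j$ is arbitrary, the set $\{x:\gamma x\ne x\ \forall\gamma\in F\}$ has positive fibre measure over a.e. $z$. The fibres over $Z$ are the ergodic components, and (iv) is proved. $\square$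

With Propositions 5, 6, 7 and 17 and the trivial implications (iv)⇒(iii)⇒(i), Theorem 1 is proved: for every aperiodic pmp equivalence relation $\mathcal R$, the full group $[\mathcal R]$ has a dense free subgroup of rank $t([\mathcal R])$. $\blacksquare$
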